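# Times that are ultimately bad for $L^1$ and for no $L^p$ with $p>1$

## 1. A sequence that separates $L^1$ from every $L^p$

**Theorem 1.** There is a sequence $(a_n)_{n\ge1}$ of nonnegative integers which is ultimately bad for $L^1$ but not ultimately bad for $L^p$ for any $1<p<\infty$. More precisely, for each $p>1$ there is a nondecreasing $(M_N)$, attainable in $L^p$, such that $\frac1{M_N}\sum_{n\le N}f(T^{a_n}x)\to0$ a.e. for **every** measure-preserving system and **every** $f\in L^p$.

We unpack the terms. Probability spaces $(X,\mu)$ are standard, functions are real, $T:X\to X$ preserves $\mu$ and need not be invertible. *Aperiodic* means that the set of periodic points is null. Given a sequence of "times" $(a_n)$, write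
$$S_Nf(x)=\sum_{n=1}^Nf(T^{a_n}x).$$
For which normalizing constants $M_N$ can $S_Nf/M_N$ be unbounded?

**Definition (attainable).** A sequence $(M_N)$ of positive numbers is *attainable in $L^p$* if there exist some aperiodic system, some sequence of times $(b_n)$ and some $f\in L^p$ with $\limsup_N\frac1{M_N}\sum_{n\le N}f(T^{b_n}x)=\infty$ a.e.

**Definition (ultimately bad).** Let $1\le p<\infty$. The sequence $(a_n)$ is *ultimately bad for $L^p$* if for every $(M_N)$ attainable in $L^p$ and every aperiodic system $(X,\mu,T)$ there is $f\in L^p(\mu)$ with $\limsup_N\frac1{M_N}\sum_{n\le N}f(T^{a_n}x)=\infty$ a.e.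

So an ultimately bad sequence reaches every divergence rate that any sequence reaches, and does so on every aperiodic system.

For calibration, here are the known maximal growth rates; the proof does not use them. Put $\Phi_1(N)=N\log N\,\log\log N\cdots$, the product being over those iterated logarithms that exceed $1$, and $\Phi_p(N)=N(\log N)^{1/p}$ for $p>1$.

* (i) For every measure-preserving $T$, every $(a_n)$ and every $f\in L^p$, $S_Nf/\Phi_p(N)\to0$ a.e.
* (ii) For every aperiodic $T$ and every $(M_N)$ with $M_N/\Phi_p(N)\to0$ there is $f\in L^p$ such that, for $a_n=2^n$, $\limsup_NS_Nf/M_N=\infty$ a.e.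

For instance $M_N=N\log N$ is attainable in $L^1$. As an example of the second notion, $(k^n)$ is ultimately bad for $L^p$ for every integer $k\ge2$ and every $p>1$. It is known that $\lfloor\log n\rfloor$ is ultimately bad for all $L^p$, $1<p<\infty$, but not for $L^1$. Anthony Quas and Mate Wierdl, "Rates of Divergence of non-Conventional Ergodic Averages", arXiv:math/0409001 (2004), is the source of the converse question: does ultimate badness for $L^1$ imply ultimate badness for $L^p$ for every $p>1$? Theorem 1 answers no, for all $p>1$ at once and with one sequence.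

The two halves have different shapes. The $L^1$ half must treat *every* attainable $(M_N)$ on *every* aperiodic system. The $L^p$ half needs, for each $p$, a *single* attainable $(M_N)$ that defeats $(a_n)$. (The second sentence of Theorem 1 does imply the failure of ultimate badness, since aperiodic systems exist, for example irrational rotations.)

## 2. Dyadic averages and the quantity $q_S(c)$

Let $I_k=\{n:2^{k-1}<n\le2^k\}$ for $k\ge1$, so $|I_k|=2^{k-1}$. We call $k$ a *scale*. For a given sequence of times put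
$$A_kf=2^{-k}\sum_{n\le2^k}f\circ T^{a_n},\qquad B_kf=2^{-(k-1)}\sum_{n\in I_k}f\circ T^{a_n}.$$
If $f\ge0$ then $A_kf\ge\frac12B_kf$. For functions on $\mathbb Z$ we take $T$ to be $x\mapsto x+1$. For periodic functions and sets on $\mathbb Z$, "mean" and "dens" are averages over a period.

**Definition.** For a finite nonempty $S\subset\{1,2,\dots\}$ and $c>0$ let
$$q_S(c)=\sup\frac{\mu(\max_{k\in S}A_k1_E\ge c)}{|S|\,\mu(E)},$$
the supremum being over all measure-preserving systems and all $E$ with $\mu(E)>0$.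

It is nonincreasing in $c$, and $q_S(c)=0$ for $c>1$ because $A_k1_E\le1$. For $0<c\le1$ we have $\frac1{|S|}\le q_S(c)\le\frac1c$: take $E=X$ for the lower bound, and use Markov's inequality for each $k\in S$ for the upper bound. Thus $q_S(c)$ measures how disjoint the events $\{A_k1_E\ge c\}$, $k\in S$, can be made.

*Example (constant times).* If $a_n=0$ for all $n$, then $A_k1_E=1_E$, so $q_S(c)=1/|S|$ for $0<c\le1$: the smallest possible.

*Example (staircase).* Let $b_1=0$ and $b_n=k$ for $n\in I_k$. For $S\subset[1,R)$ take the rotation $x\mapsto x+1$ of $\mathbb Z/R$ and $E=\{0\}$. Since $A_k1_E(x)\ge\frac12 1_E(x+k)$, the set $\{\max_SA_k1_E\ge\frac12\}$ contains $\{-k:k\in S\}$, whose measure is $|S|\mu(E)$. So $q_S(\frac12)\ge1$ for every $S$.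

For $p>1$ this quantity decides everything.

**Theorem 2.** For any $(a_n)$ the following are equivalent: (a) $(a_n)$ is ultimately bad for some $L^p$, $1<p<\infty$; (b) it is ultimately bad for all $L^p$, $1<p<\infty$; (c) there is $c>0$ with $q_S(c)\ge c$ for all finite nonempty $S$.

Theorem 2 is proved in Section 11. Theorem 1 does not depend on it. One fragment, Proposition 6 below, is used.

**The staircase by hand.** By Theorem 2 the staircase is ultimately bad for every $L^p$, $p>1$. It is not ultimately bad for $L^1$: the sequence $M_N=N\log N$ (with $M_1=1$), attainable in $L^1$ by (ii), defeats it. Indeed let $f\in L^1$ and $\varepsilon>0$. Since $\sum_k\mu(|f|\circ T^k>\varepsilon k)=\sum_k\mu(|f|>\varepsilon k)\le\|f\|_1/\varepsilon$, for a.e. $x$ there is $C_x$ with $|f(T^kx)|\le C_x+\varepsilon k$ for all $k\ge 1$. Now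
$$A_k|f|(x)=2^{-k}|f(x)|+\sum_{k'=1}^k2^{k'-1-k}|f(T^{k'}x)|\le|f(x)|+C_x+\varepsilon k ,$$
so $A_k|f|/k\to0$ a.e. For $N\in I_k$, $k\ge2$, we have $S_N|f|\le2^kA_k|f|$ and $N\log N\ge2^{k-1}(k-1)\log2$, so $S_Nf/(N\log N)\to0$ a.e.

The cause is that scale $k$ of the staircase looks essentially at one point, so it reaches the threshold $h$ only where $f$ itself is of size $h$. In $L^1$ one can do better by letting a *small fraction* $h/H$ of the times in $I_k$ hit a set where $f$ has a much larger height $H$. Section 3 quantifies this.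

## 3. Profiles and a necessary condition for attainability in $L^1$

We first replace $(M_N)$ by one number per scale. Put $m_k=\min_{N\in I_k}M_N/N>0$. If $\inf_km_k=0$, then $f\equiv1$ gives $\limsup_NS_Nf/M_N=\limsup_N N/M_N=\infty$ for every system and every sequence of times, and there is nothing to do.

**Definition (profile).** If $\eta=\inf_km_k>0$, let $h_k$ ($k\ge1$) be the power of $2$ with $m_{k+1}/\eta\le h_k<2m_{k+1}/\eta$. Then $h_k\ge1$, and $(h_k)$ is the *profile* of $(M_N)$.

Two comparisons hold.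

* (U) For $N\in I_{k+1}$ we have $M_N\ge Nm_{k+1}\ge2^k\eta h_k/2$ and $|S_Nf|\le2^{k+1}A_{k+1}|f|$, so $|S_Nf|/M_N\le\frac4{\eta h_k}A_{k+1}|f|$.
* (L) If $N_{k+1}\in I_{k+1}$ attains $m_{k+1}$ and $f\ge0$, then $S_{N_{k+1}}f\ge2^kA_kf$ and $M_{N_{k+1}}=N_{k+1}m_{k+1}\le2^{k+1}\eta h_k$, so $S_{N_{k+1}}f/M_{N_{k+1}}\ge A_kf/(2\eta h_k)$.

Hence, if $f\ge0$ is integrable and $\sup_kA_kf/h_k=\infty$ a.e., then $\limsup_NS_Nf/M_N=\infty$ a.e.; each single quotient is finite a.e., so the supremum is approached along infinitely many $k$.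

For $H=2^j$, $j\ge0$, put
$$\sigma(H)=\sum_{k\ge\max(1,j),\ h_k\le H}\frac1{h_k}\in[0,\infty].$$

*Example.* Let $M_N=N\log N$ for $N\ge2$. Then $m_k=\log(2^{k-1}+1)$, $\eta=\log2$, and $m_{k+1}/\eta=\log_2(2^k+1)\in(k,k+1]$. So $h_k$ is the least power of $2$ exceeding $k$; thus $k<h_k\le2k$, and $h_k\le2^j$ iff $k<2^j$. For $j\ge1$ we get $\sigma(2^j)=\sum_{j\le k<2^j}1/h_k\ge\frac12\log(2^j/j)\to\infty$.

**Lemma 3.** Let $(M_N)$ have a profile. If $(M_N)$ is attainable in $L^1$, then $\sup_j\sigma(2^j)=\infty$.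

*Proof.* Suppose $\sigma(2^j)\le\Lambda<\infty$ for all $j$. We show a weak-type inequality for every system, every $(b_n)$ and every $f\in L^1$. Let $y>0$, $g=|f|/y$, and form $A_k$ with $(b_n)$. Since $A_{k+1}(g1_{g\le h_k})\le h_k$, the event $A_{k+1}g>2h_k$ forces $A_{k+1}(g1_{g>h_k})>h_k$, hence one of the following.

* Some $n\le2^{k+1}$ has $g(T^{b_n}x)>2^k$. This has probability at most $2^{k+1}\mu(g>2^k)$.
* $A_{k+1}(g1_{h_k<g\le2^k})>h_k$. By Markov this has probability at most $h_k^{-1}\int g1_{h_k<g\le2^k}$.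

At each point $\sum_{k\ge1}2^{k+1}1_{g>2^k}\le4g$ (a geometric sum), so $\sum_{k\ge1}2^{k+1}\mu(g>2^k)\le4\int g$. For the second kind, consider a point where $g>1$ and let $H=2^{\lceil\log_2g\rceil}$. The conditions $h_k<g\le2^k$ imply $k\ge\log_2H$ and $h_k\le H$, so $\sum_{k:h_k<g\le2^k}1/h_k\le\sigma(H)\le\Lambda$. Where $g\le1$ the sum is empty because $h_k\ge1$. Therefore
$$\mu\bigl(\sup_kA_{k+1}|f|/h_k>2y\bigr)\le(4+\Lambda)\|f\|_1/y\to0\quad(y\to\infty).$$
By (U), $\limsup_N|S_Nf|/M_N<\infty$ a.e. So $(M_N)$ is not attainable in $L^1$. $\square$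

The quantity $\sigma$ is also the natural target. If $f=H1_E$, then the set where $A_kf\ge h_k$ has measure at most $\mathrm{mean}(f)/h_k$ by Markov. To be ultimately bad for $L^1$ we shall produce $f$ for which these bounds are nearly attained, on nearly disjoint sets, for scales whose $1/h_k$ add up to a large number.

## 4. From periodic functions on $\mathbb Z$ to every aperiodic system

This section reduces the construction of divergent functions to finite combinatorics. We use Rokhlin's lemma, with a proof because $T$ may be noninvertible.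

**Lemma 4 (Rokhlin).** For aperiodic $T$, $L\ge1$ and $\varepsilon>0$ there is $C$ with $C,T^{-1}C,\dots,T^{-(L-1)}C$ pairwise disjoint and of total measure at least $1-\varepsilon$.

*Proof.* **Step 1: a small set that almost every point visits.** Let $M\ge2L/\varepsilon$. Let $\mathcal U$ be a countable family of measurable sets, closed under finite intersections, such that for all $x\ne y$ some $U\in\mathcal U$ contains $x$ but not $y$ (the space is standard). For $U\in\mathcal U$ let $B_U=\{x\in U:T^kx\notin U,\ 1\le k<M\}$. Then $B_U\cap T^{-k}B_U=\emptyset$ for $1\le k<M$, so $B_U,\dots,T^{-(M-1)}B_U$ are disjoint. If $x$ is not periodic, choose for each $1\le k<M$ a set of $\mathcal U$ containing $x$ but not $T^kx$ (if $M=1$ use any set of $\mathcal U$ containing $x$); their intersection $U$ lies in $\mathcal U$, and $x\in B_U$. So the $B_U$ cover $X$ mod $0$. Enumerate them as $B_1,B_2,\dots$.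

Let $B_i^*=\bigcup_{n\ge0}T^{-n}B_i$. Since $T^{-1}B_i^*\subset B_i^*$ and the measures agree, $B_i^*$ is invariant mod $0$. So are the disjoint sets $Z_i=B_i^*\setminus\bigcup_{l<i}B_l^*$, which cover $X$ mod $0$. Let $A=\bigcup_i(B_i\cap Z_i)$. The sets $T^{-k}(B_i\cap Z_i)$, $0\le k<M$, are disjoint and lie in $Z_i$ mod $0$, so $\mu(B_i\cap Z_i)\le\mu(Z_i)/M$ and $\mu(A)\le1/M$. Almost every $x\in Z_i$ has some $T^nx\in B_i$, and $T^nx\in Z_i$ by invariance. So $h(x)=\min\{n\ge0:T^nx\in A\}$ is finite a.e.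

**Step 2: read off the tower from $h$.** If $j\le h(x)<\infty$ then $h(T^jx)=h(x)-j$. Let $C=\{x: L\le h(x)<\infty,\ L\mid h(x)\}$. If $x\in C$ and $0<j<L$, then $h(T^jx)=h(x)-j$ is not divisible by $L$, so $T^jx\notin C$; hence $C,\dots,T^{-(L-1)}C$ are disjoint. If $2L\le h(x)<\infty$ and $h(x)\equiv j$ mod $L$ with $0\le j<L$, then $h(T^jx)\ge L$ is divisible by $L$, so $x\in T^{-j}C$. So the complement of the union has measure at most $\mu(h<2L)\le2L\mu(A)\le\varepsilon$. $\square$

**Lemma 5 (transfer).** Let $(a_n)$ be a sequence of times, $1\le p<\infty$, $c_0>0$, $h_k>0$. Suppose that for every $A\ge1$ there are a finite set $F$ and a periodic $f:\mathbb Z\to[0,\infty)$ such that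
$$d=\operatorname{dens}\{x:\max_{k\in F}A_kf(x)/h_k\ge c_0\}>0\quad\text{and}\quad d\ge A\,\mathrm{mean}(f^p).$$
Then on every aperiodic system there is $f\in L^p$, $f\ge0$, with $\sup_kA_kf/h_k=\infty$ a.e.

*Proof.* **Step 1: make the good set nearly everything, still on $\mathbb Z$.** Fix $n\ge1$ and apply the hypothesis with $A=n\,8^{np}$. Let $R$ be the period of $f$ and $D$ the set in question. Choose independent uniform shifts $s_1,\dots,s_m$ in $\mathbb Z/R$ with $m=\lceil n/d\rceil\le2n/d$. The expected density of the complement of $\bigcup_u(D-s_u)$ is $(1-d)^m\le e^{-n}$; fix shifts achieving at most this. Let $g_n=2^n\max_uf(\cdot+s_u)$. If $x\in D-s_u$, then $A_kg_n(x)\ge2^nA_kf(x+s_u)\ge c_02^nh_k$ for some $k\in F$. So $\max_{k\in F}A_kg_n/h_k\ge c_02^n$ on a periodic set of density at least $1-e^{-n}$, and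
$$\mathrm{mean}(g_n^p)\le2^{np}\,m\,\mathrm{mean}(f^p)\le2^{np}\cdot\frac{2n}d\cdot\frac dA=2\cdot4^{-np}.$$

**Step 2: copy $g_n$ onto a tower.** Let $a=\max\{a_l:l\le2^{\max F}\}$. Take a Rokhlin tower with $L$ a multiple of $R$ and with $\varepsilon$ such that $L>a$ and $\varepsilon+a/L\le e^{-n}$. For $x\in T^{-j}C$, $0\le j<L$, put $\ell(x)=L-1-j$; then $\ell(Tx)=\ell(x)+1$ if $\ell(x)<L-1$. Let $f_n(x)=g_n(\ell(x))$ on the tower and $0$ elsewhere. If $\ell(x)<L-a$, the orbit stays in the tower for all the times used, so $A_kf_n(x)=A_kg_n(\ell(x))$ for $k\in F$. All levels have the same measure, at most $1/L$. The points off the tower and those with $\ell(x)\ge L-a$ have total measure at most $\varepsilon+a/L\le e^{-n}$. The levels outside the good set of Step 1 make up at most a fraction $e^{-n}$ of the $L$ levels, since $R\mid L$. So $\max_{F}A_kf_n/h_k\ge c_02^n$ off a set of measure at most $2e^{-n}$, and $\|f_n\|_p^p\le\mathrm{mean}(g_n^p)\le2\cdot4^{-np}$.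

**Step 3: sum over $n$.** As $\|f_n\|_p\le2^{1/p}4^{-n}$, the function $f=\sum_nf_n$ is in $L^p$. By Borel–Cantelli, a.e. $x$ satisfies $\sup_kA_kf(x)/h_k\ge c_02^n$ for all large $n$. $\square$

## 5. Small $q_S$ rules out ultimate badness for $p>1$

This is the criterion for the negative half of Theorem 1.

**Proposition 6.** For a sequence $(a_n)$, let $\mathcal T_1,\mathcal T_2,\dots$ be disjoint finite sets of positive integers with $|\mathcal T_i|\to\infty$ and $q_{\mathcal T_i}(c)\to0$ for every $c>0$. Then for every $p>1$ there is a nondecreasing $(M_N)$, attainable in $L^p$, such that $S_Nf/M_N\to0$ a.e. for every measure-preserving system and every $f\in L^p$. In particular $(a_n)$ is not ultimately bad for $L^p$.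

*Proof.* Write $v_i=|\mathcal T_i|$ and
$$\kappa_i=\sup\frac{\mu(\max_{k\in\mathcal T_i}A_kf>v_i^{1/p})}{\|f\|_p^p}$$
over all systems and all $0\le f\in L^p$, $f\ne0$.

**Step 1: pass from sets to functions, $\kappa_i\to0$.** Let $A\ge1$, write $v=v_i$, and split $f=f_1+f_2+f_3$ according to $f\le\frac14v^{1/p}$, $\frac14v^{1/p}<f\le Av^{1/p}$, $f>Av^{1/p}$. Since $A_kf_1\le\frac14v^{1/p}$, if $A_kf>v^{1/p}$ then $A_kf_2>\frac14v^{1/p}$ or $A_kf_3>\frac14v^{1/p}$.

Let $E=\{f>\frac14v^{1/p}\}$, so $\mu(E)\le4^p\|f\|_p^p/v$. As $f_2\le Av^{1/p}1_E$, the first alternative gives $A_k1_E>1/(4A)$. So it occurs for some $k\in\mathcal T_i$ on a set of measure at most $q_{\mathcal T_i}(\frac1{4A})\,v\,\mu(E)\le4^pq_{\mathcal T_i}(\frac1{4A})\|f\|_p^p$. By Markov, the second has, over all $k\in\mathcal T_i$ together, measure at most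
$$v\cdot4v^{-1/p}\int f_3\le4v^{1-1/p}(Av^{1/p})^{1-p}\|f\|_p^p=4A^{1-p}\|f\|_p^p.$$
So $\limsup_i\kappa_i\le4A^{1-p}$ for every $A\ge1$. As $p>1$, $\kappa_i\to0$.

**Step 2: choose $(M_N)$ beyond the reach of $(a_n)$.** Pass to a subsequence, relabelled by $j$, with $\kappa_j\le4^{-j}4^{-jp}$ and $v_j\ge4^{jp}$. Put $M_N^0=N\,4^{-j}v_j^{1/p}$ if $N=2^k$ with $k\in\mathcal T_j$, and $M_N^0=N^3$ otherwise. For $f\in L^p$ and $\varepsilon>0$,
$$\mu\bigl(\max_{k\in\mathcal T_j}A_k|f|>\varepsilon4^{-j}v_j^{1/p}\bigr)\le\kappa_j(\varepsilon4^{-j})^{-p}\|f\|_p^p\le4^{-j}\varepsilon^{-p}\|f\|_p^p,\qquad\mu(S_N|f|>\varepsilon N^3)\le\frac{\|f\|_1}{\varepsilon N^2}.$$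
Both bounds are summable and each $\mathcal T_j$ is finite, so by Borel–Cantelli $S_N|f|/M_N^0\to0$ a.e.

**Step 3: make it monotone.** Let $M_N=\min_{N'\ge N}M^0_{N'}$. The minimum exists because $M^0_{N'}\ge N'$ (note $4^{-j}v_j^{1/p}\ge1$), and $M_N$ is positive and nondecreasing. If $M_N=M^0_{N'}$ with $N'\ge N$, then $S_N|f|/M_N\le S_{N'}|f|/M^0_{N'}$. So $S_N|f|/M_N\to0$ a.e.

**Step 4: $(M_N)$ is attainable in $L^p$, by the staircase.** Let $T$ be the shift on $[0,1]^{\mathbb Z}$ with product Lebesgue measure and coordinates $\omega_k$; it is aperiodic. Let $b_1=0$ and $b_n=k$ for $n\in I_k$. Let $f=F(\omega_0)$, where $F=2^{-j}v_j^{1/p}$ on a set $U_j\subset[0,1]$ of measure $1/v_j$, the $U_j$ being disjoint, and $F=0$ elsewhere; this is possible since $\sum_j1/v_j\le\sum_j4^{-jp}\le1$. Then $\|f\|_p^p=\sum_j2^{-jp}<\infty$. The events $\{\omega_k\in U_j\}$, $k\in\mathcal T_j$, $j\ge1$, are independent because the $\mathcal T_j$ are disjoint, and their probabilities sum to $\sum_jv_j\cdot\frac1{v_j}=\infty$.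 So a.s. infinitely many occur. When one occurs, at $N=2^k$,
$$\frac{S_Nf}{M_N}\ge\frac{S_Nf}{M_N^0}\ge\frac{2^{k-1}\,2^{-j}v_j^{1/p}}{2^k\,4^{-j}v_j^{1/p}}=2^{j-1}.$$
Each $j$ contributes finitely many events, so the limsup is $\infty$ a.s. $\square$

Our task is now a sequence that is ultimately bad for $L^1$ and has long blocks of scales $\mathcal T_i$ with $q_{\mathcal T_i}(c)\to0$.

## 6. Independent digits, and a first sequence that is bad for too many $p$

The most natural way to be ultimately bad for $L^1$ is to let different scales act on independent coordinates of $\mathbb Z$.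

**Mixed-radix digits.** Let $V_1,V_2,\dots$ be positive integers and
$$Y_1=1,\qquad P_t=Y_tV_t,\qquad Y_{t+1}=2P_t.$$
For $x\in\mathbb Z$ put $e_t(x)=\lfloor x/Y_t\rfloor\bmod V_t$ and $\beta_t(x)=\lfloor x/P_t\rfloor\bmod2$. Then $(e_1,\beta_1,\dots,e_s,\beta_s)$ corresponds bijectively to $x\bmod Y_{s+1}$, and the digits are independent and uniform with respect to density. Let $a=Y_tb$ with $0\le b<V_t$. Then:

(D) $e_s(x+a)=e_s(x)$ for $s<t$; $e_t(x+a)=e_t(x)+b\bmod V_t$; and if $\beta_t(x)=0$, then $e_s(x+a)=e_s(x)$ for $s>t$.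

Indeed $e_s$ depends only on $x$ mod $P_s$, and $P_s\mid Y_{s+1}\mid Y_t\mid a$ for $s<t$. The second claim is clear from $a=Y_tb$. If $\beta_t(x)=0$, then $x\bmod2P_t<P_t$ and $0\le a<P_t$, so $\lfloor(x+a)/2P_t\rfloor=\lfloor x/2P_t\rfloor$; and $2P_t=Y_{t+1}$ divides $Y_s$ for $s>t$, so $\lfloor\cdot/Y_s\rfloor$ is unchanged too.

*Example.* Let $V_1=3$, $V_2=4$; then $P_1=3$, $Y_2=6$, $P_2=24$. For $x=40$: $(e_1,\beta_1,e_2,\beta_2)=(1,1,2,1)$, and indeed $40=1+3+2\cdot6+24$. Adding $a=2$ gives $42$ with $e_2=3$: a carry has spoiled $e_2$. For $x=37$ the digits are $(1,0,2,1)$, and adding $2$ gives $39$ with digits $(0,1,2,1)$: the guard digit $\beta_1=0$ has absorbed the carry.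

**Lemma 7 (one digit per scale).** Let $F$ be a finite set of scales such that each $k\in F$ has its own position $t(k)$, with distinct $t(k)$, with $V_{t(k)}=2^{k-1}$, and with $a_n=Y_{t(k)}b_n$ for $n\in I_k$, where $n\mapsto b_n$ is a bijection $I_k\to\{0,\dots,2^{k-1}-1\}$. Let $H=2^j$, $j\ge0$, and suppose that for $k\in F$ we have $k\ge j+2$ and $h_k\le H$ is a power of $2$, $h_k\ge1$. Then there is a nonempty periodic $E$ such that $f=H1_E$ satisfies
$$\operatorname{dens}\{\max_{k\in F}B_kf/h_k\ge\tfrac12\}\ge\tfrac12\Bigl(\sum_{k\in F}\tfrac1{h_k}\Bigr)\mathrm{mean}(f).$$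

*Proof.* Let $q_k=2H/h_k$, a power of $2$ with $2\le q_k\le2^{j+1}\le2^{k-1}$, so $q_k\mid V_{t(k)}$. Let $E=\{x:e_{t(k)}(x)\equiv0\bmod q_k\ \forall k\in F\}$ and, for $k\in F$,
$$D_k=\{x:\ e_{t(k)}\not\equiv0\bmod q_k;\ e_{t(k')}\equiv0\bmod q_{k'}\ \forall k'\in F\setminus\{k\};\ \beta_{t(k)}=0\}.$$
By (D), for $x\in D_k$ and $n\in I_k$ the digits at the other positions are unchanged, so $x+a_n\in E$ iff $e_{t(k)}(x)+b_n\equiv0\bmod q_k$. This holds for exactly a fraction $1/q_k$ of $n\in I_k$. So $B_kf(x)=H/q_k=h_k/2$. The $D_k$ are disjoint, since $e_{t(k)}\not\equiv0$ on $D_k$ and $e_{t(k)}\equiv0$ on $D_{k'}$. By independence of the digits,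
$$\operatorname{dens}D_k=\tfrac12(q_k-1)\operatorname{dens}E\ge\tfrac14q_k\operatorname{dens}E=\frac{\mathrm{mean}(f)}{2h_k}.$$
Sum over $k\in F$. $\square$

**The model sequence.** Give every scale $k\ge1$ its own position as in Lemma 7 and put $a_1=0$. This sequence *is* ultimately bad for $L^1$. Let $(M_N)$ be attainable in $L^1$ with profile $(h_k)$ (without a profile, $f\equiv1$ works). Given $A\ge1$, Lemma 3 gives $H=2^j$ with $\sigma(H)>2A+2$. Omitting $k=j,j+1$ costs at most $2$, so a finite $F\subset\{k\ge j+2:h_k\le H\}$ has $\sum_F1/h_k\ge2A$. Lemma 7 and $A_k\ge\frac12B_k$ give the hypothesis of Lemma 5 with $p=1$, $c_0=\frac14$. Then (L) finishes.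

**Where it stops.** Apply Lemma 7 with $H=1$ and all $h_k=1$. For every finite nonempty $F\subset\{2,3,\dots\}$ it gives a periodic $E$ with $\operatorname{dens}\{\max_FB_k1_E\ge\frac12\}\ge\frac12|F|\operatorname{dens}E$. Viewed on a rotation of $\mathbb Z/R$, this says $q_F(\frac14)\ge\frac12$. If $S$ is finite with $S\ne\{1\}$, $S\neq\emptyset$, then $|S\setminus\{1\}|\ge\frac12|S|$, so $q_S(\frac14)\ge\frac14$; and $q_{\{1\}}(\frac14)\ge1$ by $E=X$. So condition (c) of Theorem 2 holds with $c=\frac14$, and the model sequence is ultimately bad for every $L^p$, $p>1$, as well. The scales are *too* independent: no block of scales has small $q_S$.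

## 7. Hashing and Fourier-flat sets

We keep one digit per scale for most scales, and insert long *groups* $\mathcal S_i$ of $K_i$ consecutive scales sharing a single digit. Inside a group we want $q(c)\to0$, yet every $L^1$ test must still succeed. What allows both is that height is free in $L^1$. If $f=r1_E$ and a fraction $h_k/r$ of the times in $I_k$ leads from $x$ to $E$, then $B_kf(x)=h_k$, and Markov allows this on a set of density up to $\frac r{h_k}\operatorname{dens}E=\mathrm{mean}(f)/h_k$. The height $r$ has dropped out. In $L^p$ with $p>1$, $\mathrm{mean}(f^p)=r^{p-1}\mathrm{mean}(f)$ penalizes large $r$; and $q_S(c)$ sees only hits of a *fixed* fraction $c$.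

**Tests inside one group.** Let the times of scale $k$ be distributed modulo a large prime $w$ uniformly on a set $R_k$, the sets being disjoint, with $|R_k|=r/h_k$ and $r$ enormous. With $E=\{0\bmod w\}$ and $f=r1_E$ we reach $h_k$ on $-R_k$, and these sets are disjoint. Large random sets $R_k$ have nearly vanishing Fourier coefficients, so they are invisible to $q(c)$. There is one such coordinate for every pattern of thresholds; these will be the type B coordinates.

**Tests spread over many groups.** Suppose each group contributes only a bounded amount to $\sigma(H)$. Then we must combine groups as in Lemma 7, with one common height $H$. This $H$ is small compared with the $K_i$ of the later groups, and the argument needs sets with $|R_k|=H/h_k\le H\le K$. Such sets are never Fourier-flat. Let $\rho$ be uniform on $n$ points of $\mathbb Z/w$, $w\ge2n$. Parseval gives $\sum_\xi|\hat\rho(\xi)|^2=w/n$, so some $\xi\ne0$ has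
$$|\hat\rho(\xi)|^2\ge\frac{w/n-1}{w-1}\ge\frac1{2n}.$$
A bound $|\hat\rho(\xi)|\le1/K$ for all $\xi\ne0$ would force $n\ge K^2/2$, which for $K>2$ excludes $n\le K$. So at this point the type B argument cannot be used.

**Few coordinates, each damped by $\frac12$.** For such tests we use $\frac12(\text{uniform})+\frac12\rho$. Every nontrivial character in that coordinate is then multiplied by a number of modulus at most $\frac12$, so a character nontrivial in more than $s$ such coordinates is multiplied by at most $2^{-s-1}$. The characters nontrivial in at most $s$ coordinates are not damped enough, but if they are few, fewer than $K^{1/2}$ say, they contribute little even in sup norm. So the number of these type A coordinates must be tiny compared with $K$. One coordinate for each set $W$ of $H$ scales would be too many: for $H=2$ and $K\ge3$ there are already $\binom K2\ge K$ sets. Since only $|W|\le H$ scales per group are needed in one test, hashing serves all of them with $O(\log K)$ coordinates.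

**Lemma 8 (hashing).** Let $H=2^j$, $j\ge0$, and let $S$ be a set with $|S|=K\ge\max(H,2)$. There is a family of at most $N_j=\lceil2(j+1)^HH\log((j+1)K)\rceil+1$ maps $\chi=(\chi^1,\chi^2):S\to\{0,\dots,j\}\times\{1,\dots,H^2\}$ such that for every $W\subset S$, $|W|\le H$, and every $\psi:W\to\{0,\dots,j\}$, some $\chi$ in the family has $\chi^1|_W=\psi$ and $\chi^2|_W$ injective.

For $H=1$ the single constant map $\chi=(0,1)$ does it.

*Proof.* Enlarging $W$ and extending $\psi$ arbitrarily, assume $|W|=H$. Let $\chi$ be uniformly random. Independently, $\chi^1|_W=\psi$ with probability $(j+1)^{-H}$, and $\chi^2|_W$ is injective with probability at least $1-\sum_{l<H}l/H^2\ge\frac12$. So $\chi$ works for $(W,\psi)$ with probability at least $q:=\frac12(j+1)^{-H}$. There are at most $(K(j+1))^H$ pairs, and $qN_j>H\log((j+1)K)$, so for $N_j$ independent random maps the expected number of pairs not served is at most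
$$(K(j+1))^H(1-q)^{N_j}\le(K(j+1))^He^{-qN_j}<1.\qquad\square$$

**Lemma 9 (disjoint Fourier-flat sets).** Let $K\ge2$ be a power of $2$ and $|S|=K$. There is $w_0(K)$ such that for every prime $w\ge w_0(K)$ and every $\varphi:S\to\{0,\dots,\log_2K\}$ there are a power of two $r\ge K$ and pairwise disjoint $R_k\subset\mathbb Z/w$ ($k\in S$) with $|R_k|=r2^{-\varphi(k)}$ and $\bigl||R_k|^{-1}\sum_{y\in R_k}e^{2\pi i\xi y/w}\bigr|\le1/K$ for all $\xi\not\equiv0$.

*Proof.* Let $r$ be the power of $2$ in $(\frac12w^{1/4},w^{1/4}]$; $r\ge K$ for $w$ large, and then $r2^{-\varphi(k)}\ge r/K\ge1$ is an integer. Choose all the elements, at most $Kr$ of them, independently and uniformly in $\mathbb Z/w$.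

*Distinctness.* The probability of any coincidence is at most $(Kr)^2/(2w)\le\frac12K^2w^{-1/2}<\frac12$ for $w>K^4$.

*Flatness.* Fix $k$ and $\xi\not\equiv0$. The real parts of the $|R_k|$ independent terms $e^{2\pi i\xi y/w}$ have mean $0$ and values in $[-1,1]$, and so do the imaginary parts. By Hoeffding's inequality each of the two averages exceeds $\frac1{2K}$ in absolute value with probability at most $2\exp(-|R_k|/(8K^2))$. If neither does, the complex average has modulus at most $\sqrt2/(2K)<1/K$. Since $|R_k|\ge r/K\ge w^{1/4}/(2K)$, the failure probability for $(k,\xi)$ is at most $4\exp(-w^{1/4}/(16K^3))$. The sum over the at most $Kw$ pairs is less than $\frac12$ for $w$ large. So with positive probability nothing fails. $\square$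

## 8. Construction of the sequence

We choose inductively $K_i,L_i$ ($i\ge1$; $K_0=L_0=0$) and put
$$\mathcal S_i=\{L_i,L_i+1,\dots,L_i+K_i-1\},\qquad J_i=L_{i-1}+K_{i-1}.$$
Everything chosen for group $i$ before $L_i$ depends only on the relative index $k-L_i\in\{0,\dots,K_i-1\}$, so it may be fixed before $L_i$ is known.

**Step 1: $K_i$ and the type A coordinates.** These serve tests of height $H\le2^{J_i}$. Let $K_i$ be a power of $2$ with $K_i>K_{i-1}$, $K_i\ge\max(2^{J_i},2^i)$, and large as specified below. For each $j\in\{0,\dots,J_i\}$ take the family of Lemma 8 for $\mathcal S_i$ and $H=2^j\le K_i$. The disjoint union over $j$ of these families is the index set $\mathcal A_i$. By Lemma 8, $N_i:=|\mathcal A_i|\le c_i\log K_i$ with $c_i$ depending only on $J_i$.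

Let $z_i=2+(J_i+1)8^{J_i}$ and attach to the $\chi\in\mathcal A_i$ distinct primes $w_\chi$, the first $N_i$ primes $\ge z_i$. They are among the first $z_i+N_i$ primes. By Chebyshev's estimate $\pi(x)\ge c\,x/\log x\ge c\sqrt x$ for $x\ge2$, where $\pi(x)$ counts the primes up to $x$; so the $n$-th prime is at most $C_0n^2$ with an absolute constant $C_0$. Hence
$$\Theta_i:=1+\sum_{\chi\in\mathcal A_i}w_\chi\le1+C_0N_i(z_i+N_i)^2,$$
which is bounded by a polynomial in $\log K_i$ whose coefficients depend only on $J_i$. We take $K_i$ so large that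
$$\Theta_i^{\,i}\le K_i^{1/2}.\tag{1}$$

For $\chi\in\mathcal A_i$ belonging to $H=2^j$, fix pairwise disjoint sets $R(\ell,v)\subset(\mathbb Z/w_\chi)\setminus\{0\}$, $0\le\ell\le j$, $1\le v\le H^2$, with $|R(\ell,v)|=2^{j-\ell}$. This is possible since together they need at most $(j+1)H^2\cdot H=(j+1)8^j\le w_\chi-1$ elements. (For $j=1$ there are four sets of size $2$ and four of size $1$.) Let $R_{k,\chi}=R(\chi^1(k),\chi^2(k))$ and
$$\nu_{k,\chi}=\tfrac12\lambda_\chi+\tfrac12\rho_{k,\chi},$$
with $\lambda_\chi$ uniform on $\mathbb Z/w_\chi$ and $\rho_{k,\chi}$ uniform on $R_{k,\chi}$.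

**Step 2: type B coordinates.** These serve tests inside the group, at large height. Let $\mathcal B_i$ be the set of all $\varphi:\mathcal S_i\to\{0,\dots,\log_2K_i\}$. Attach to them distinct primes $w_\varphi\ge w_0(K_i)$, different from the type A primes of group $i$, and the sets $R_{k,\varphi}$ and numbers $r_\varphi$ from Lemma 9. Let $\nu_{k,\varphi}$ be uniform on $R_{k,\varphi}$.

**Step 3: one modulus for the group.** Let $\Pi_i=\prod_{\chi\in\mathcal A_i\cup\mathcal B_i}w_\chi$. By the Chinese remainder theorem $\Gamma_i:=\mathbb Z/\Pi_i\cong\prod_\chi\mathbb Z/w_\chi$. For $k\in\mathcal S_i$ let $\mu_k=\bigotimes_\chi\nu_{k,\chi}$, viewed as a probability on $\{0,\dots,\Pi_i-1\}$; its values are rational. Let $\Lambda_i=K_i$, and let $Q_i$ be a positive integer such that $Q_i\mu_k(b)/\Lambda_i\in\mathbb Z$ for all $b$ and all $k\in\mathcal S_i$.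

**Step 4: $L_i$.** Choose $L_i>L_{i-1}+K_{i-1}$ with $2^{L_i-1}\ge2^{i+1}Q_i$, so that already the first scale of the group has enough times to realize $\mu_k$ with small error. The groups are disjoint.

**Step 5: the times.** Call $k\ge1$ *special* if $k\in\bigcup_i\mathcal S_i$; let $\mathcal N$ be the set of nonspecial $k$. Positions $t=1,2,\dots$ are, in increasing order of $k$, the nonspecial $k$ (one position each) and the groups (one position each). Put $V_t=2^{k-1}$ for a nonspecial $k$ and $V_t=\Pi_i\Lambda_i$ for group $i$, and define $Y_t,P_t$ and the digits $e_t,\beta_t$ as in Section 6. Let $a_1=0$ and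
$$a_n=Y_tb_n,\qquad0\le b_n<V_t,\qquad\text{for }n\in I_k\text{ with }k\text{ in position }t,$$
where:

* for $k$ nonspecial, $n\mapsto b_n$ is a bijection $I_k\to\{0,\dots,2^{k-1}-1\}$;
* for $k\in\mathcal S_i$, the multiset $(b_n)_{n\in I_k}$ consists of $\lfloor2^{k-1}/Q_i\rfloor$ copies of the multiset of total size $Q_i$ in which $b+\Pi_il$ ($0\le b<\Pi_i$, $0\le l<\Lambda_i$) has multiplicity $Q_i\mu_k(b)/\Lambda_i$, together with fewer than $Q_i$ zeros.

So for $k\in\mathcal S_i$ and $n$ uniform in $I_k$, $b_n$ has distribution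
$$(1-\delta_k)\,\bigl[\mu_k*\mathrm{unif}\{\Pi_il\}_{0\le l<\Lambda_i}\bigr]+\delta_k\cdot(\text{point mass at }0),\qquad\delta_k\le Q_i2^{-(L_i-1)}\le2^{-i-1}\le\tfrac14.\tag{2}$$
In particular, if $w_\chi\mid\Pi_i$ is one of the primes, then $b_n\bmod w_\chi$ equals a given residue $y$ for at least a fraction $(1-\delta_k)\nu_{k,\chi}(y)$ of $n\in I_k$. The smearing by multiples of $\Pi_i$ will make the problem nearly $\Pi_i$-periodic in an arbitrary system (Section 10). Rule (D) holds for all these $a_n$.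

## 9. The sequence is ultimately bad for $L^1$

**Proposition 10.** Let $(M_N)$ have a profile $(h_k)$ with $\sup_j\sigma(2^j)=\infty$. Then on every aperiodic system there is $f\in L^1$ with $\limsup_NS_Nf/M_N=\infty$ a.e., where $S_N$ is formed with the sequence $(a_n)$ of Section 8. Consequently $(a_n)$ is ultimately bad for $L^1$.

*Proof.* The consequence follows from Lemma 3, since $f\equiv1$ works when there is no profile. For the first statement, (L) and Lemma 5 with $p=1$, $c_0=\frac18$, together with $A_k\ge\frac12B_k$, show that it suffices to find, for every $A\ge1$, a finite $F$ and a periodic $f\ge0$, $f\not\equiv0$, on $\mathbb Z$ with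
$$\operatorname{dens}\{\max_{k\in F}B_kf/h_k\ge\tfrac14\}\ge A\,\mathrm{mean}(f).\tag{3}$$
Write $\sigma=\sigma_{\mathcal N}+\sum_i\sigma_i$, where $\sigma_{\mathcal N}$ and $\sigma_i$ are the parts of the sum over $k\in\mathcal N$ and $k\in\mathcal S_i$. Put $\tau_i=\sum_{k\in\mathcal S_i,\,h_k\le K_i}1/h_k$. Always $\sigma_i(H)\le\tau_i+1$, since the at most $K_i$ terms with $h_k>K_i$ contribute at most $1$.

**Case I: $\sup_j\sigma_{\mathcal N}(2^j)=\infty$ (nonspecial scales suffice).** Choose $H=2^j$ with $\sigma_{\mathcal N}(H)>2A+2$. Omitting $k=j,j+1$ costs at most $2$, so there is a finite $F\subset\{k\in\mathcal N:k\ge j+2,\ h_k\le H\}$ with $\sum_F1/h_k\ge2A$. Lemma 7 gives (3).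

**Case II: $\sup_i\tau_i=\infty$ (one group suffices; type B).** Choose $i$ with $\tau_i\ge A$, let $W=\{k\in\mathcal S_i:h_k\le K_i\}$, and let $\varphi\in\mathcal B_i$ be $\varphi(k)=\log_2\min(h_k,K_i)$. Let $t$ be the position of group $i$, $w=w_\varphi$, $r=r_\varphi$, $E=\{e_t\equiv0\bmod w\}$, $f=r1_E$, and
$$D_k=\{x:-e_t(x)\bmod w\in R_{k,\varphi}\},\qquad k\in W.$$
Here $w\mid\Pi_i\mid V_t$ and $|R_{k,\varphi}|=r/h_k$. By (D), $x+a_n\in E$ iff $b_n\equiv-e_t(x)\bmod w$. For $x\in D_k$ this holds, by (2), for at least a fraction $(1-\delta_k)h_k/r$ of $n\in I_k$. So $B_kf(x)\ge\frac34h_k$. The $D_k$ are disjoint because the $R_{k,\varphi}$ are, and $\operatorname{dens}D_k=\frac r{h_kw}=\mathrm{mean}(f)/h_k$. Summing over $F=W$ gives (3), since $\sum_W1/h_k=\tau_i\ge A$.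

**Case III: $\sigma_{\mathcal N}(2^j)\le C$ and $\tau_i\le C$ for all $i,j$, some $C\ge1$ (many groups are needed; type A).** Then $\sup_j\sum_i\sigma_i(2^j)=\infty$.

*Choice of $H$.* For $H=2^j$ let $i_0=i_0(j)$ be the least $i\ge1$ with $L_i+K_i-1\ge j$. Then $\sigma_i(H)=0$ for $i<i_0$, because all $k\in\mathcal S_i$ are less than $j$, and $\sigma_{i_0}(H)\le C+1$. So we can choose $j$ with $\sum_{i>i_0}\sigma_i(H)>4CA$ (the sum may be infinite). For $i>i_0$ we have $j\le L_{i-1}+K_{i-1}=J_i$, hence $H\le2^{J_i}\le K_i$; and all $k\in\mathcal S_i$ satisfy $k\ge L_i>J_i\ge j$. So with $W_i=\{k\in\mathcal S_i:h_k\le H\}$ we have $\sigma_i(H)=\sum_{W_i}1/h_k\le\tau_i\le C$.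

*Thinning each group to at most $H$ scales.* There is $W_i'\subset W_i$ with
$$u_i:=\sum_{k\in W_i'}\frac1{h_k}\in\bigl[\tfrac12\min(1,\sigma_i(H)),\,1\bigr].$$
If $\sigma_i(H)\le1$ take $W_i'=W_i$. If $\sigma_i(H)>1$ and some term is $\ge\frac12$, take that term alone (all terms are $\le1$). If $\sigma_i(H)>1$ and all terms are $<\frac12$, add terms one by one until the sum is first $\ge\frac12$; it is then $<1$. Since $\sigma_i(H)\le C$ and $C\ge1$, we get $u_i\ge\sigma_i(H)/(2C)$. Each term is at least $1/H$ and $u_i\le1$, so $|W_i'|\le H$. Since $\sum_{i>i_0}u_i>2A$, there is a finite $I\subset\{i>i_0\}$ with $u_i>0$ for $i\in I$ and $\sum_{i\in I}u_i\ge2A$.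

*The test function.* As $j\le J_i$ for $i\in I$, Lemma 8 provides $\chi_i\in\mathcal A_i$ belonging to $H$ with $\chi_i^1(k)=\log_2h_k$ on $W_i'$ and $\chi_i^2$ injective on $W_i'$. Then the sets $R_{k,\chi_i}$, $k\in W_i'$, are disjoint, do not contain $0$, and have $H/h_k$ elements. Let $t(i)$ be the position of group $i$ and $w_i=w_{\chi_i}$. Put $E=\{x:e_{t(i)}(x)\equiv0\bmod w_i\ \forall i\in I\}$, $f=H1_E$, and for $i\in I$, $k\in W_i'$,
$$D_k=\{x:\ -e_{t(i)}\bmod w_i\in R_{k,\chi_i};\ e_{t(i')}\equiv0\bmod w_{i'}\ \forall i'\in I\setminus\{i\};\ \beta_{t(i)}=0\}.$$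
By (D), for $x\in D_k$ and $n\in I_k$, $x+a_n\in E$ iff $b_n\equiv-e_{t(i)}(x)\bmod w_i$. By (2) this holds for a fraction at least $(1-\delta_k)\cdot\frac12\cdot\frac{h_k}H$ of $n\in I_k$, so $B_kf(x)\ge\frac38h_k$. The $D_k$ are disjoint: within a group because the $R_{k,\chi_i}$ are disjoint, across groups because $0\notin R_{k,\chi_i}$. By independence of the digits, $\operatorname{dens}D_k=\frac12\cdot\frac H{h_k}\operatorname{dens}E=\mathrm{mean}(f)/(2h_k)$. Summing over $k\in F=\bigcup_{i\in I}W_i'$ gives density at least $\frac12\sum_{i\in I}u_i\,\mathrm{mean}(f)\ge A\,\mathrm{mean}(f)$, which is (3).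

The three cases are exhaustive. $\square$

## 10. The groups have small $q$, so the sequence fails in $L^p$

**Lemma 11.** Fix $i$; write $K=K_i$, $\Theta=\Theta_i$, $\Gamma=\Gamma_i$, and $m$ for the uniform probability on $\Gamma$; norms on $\Gamma$ are with respect to $m$. For $G:\Gamma\to[0,1]$ put $(G*\mu_k)(d)=\sum_bG(d+b)\mu_k(b)$. For $c>0$ and every integer $s\ge0$,
$$m\{\max_{k\in\mathcal S_i}G*\mu_k\ge c\}\le\Bigl[\frac{2\Theta^s}c+\frac4{c^2}\bigl(K4^{-s-1}+K^{-1}\bigr)\Bigr]\|G\|_1.$$

*Proof.* **Step 1: dispose of large $G$.** If $\|G\|_1\ge c/(2\Theta^s)$, the right side is at least $1$. Assume $\|G\|_1<c/(2\Theta^s)$.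

**Step 2: split the spectrum by how $\mu_k$ damps it.** Write $G=\sum_\xi\hat G(\xi)\xi$ over the characters $\xi=(\xi_\chi)$ of $\prod_\chi\mathbb Z/w_\chi$. Then $G*\mu_k=\sum_\xi\hat G(\xi)\hat\mu_k(\xi)\xi$ with $\hat\mu_k(\xi)=\sum_b\xi(b)\mu_k(b)=\prod_\chi\hat\nu_{k,\chi}(\xi_\chi)$. Let $G=G_1+G_2+G_3$, where

* $G_1$ collects the $\xi$ trivial on $\mathcal B_i$ and nontrivial in at most $s$ coordinates of $\mathcal A_i$;
* $G_2$ collects the $\xi$ trivial on $\mathcal B_i$ and nontrivial in more than $s$ coordinates of $\mathcal A_i$;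
* $G_3$ collects the $\xi$ nontrivial in some coordinate of $\mathcal B_i$.

For nontrivial $\xi_\chi$ we have $|\hat\nu_{k,\chi}(\xi_\chi)|=\frac12|\hat\rho_{k,\chi}(\xi_\chi)|\le\frac12$ if $\chi\in\mathcal A_i$, as $\hat\lambda_\chi(\xi_\chi)=0$; and $|\hat\nu_{k,\chi}(\xi_\chi)|\le1/K$ if $\chi\in\mathcal B_i$, by Lemma 9. All factors are at most $1$ in modulus. So $|\hat\mu_k|\le2^{-s-1}$ on the spectrum of $G_2$ and $|\hat\mu_k|\le1/K$ on that of $G_3$.

**Step 3: $G_1$ is small in sup norm.** Each $\xi$ in $G_1$ is a product of $s$ factors from the set of characters nontrivial in at most one coordinate, that coordinate being in $\mathcal A_i$. This set has $1+\sum_{\mathcal A_i}(w_\chi-1)\le\Theta$ elements. So $G_1$ has at most $\Theta^s$ characters, and $|\hat G(\xi)|\le\|G\|_1$. Hence $|G_1*\mu_k|\le\Theta^s\|G\|_1<c/2$ pointwise.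

**Step 4: $G_2+G_3$ is small in $L^2$.** By Step 3, $G*\mu_k\ge c$ forces $|(G_2+G_3)*\mu_k|\ge c/2$. By Chebyshev and Parseval, the set in question has measure at most
$$\frac4{c^2}\sum_{k\in\mathcal S_i}\|(G_2+G_3)*\mu_k\|_2^2\le\frac4{c^2}K\bigl(4^{-s-1}+K^{-2}\bigr)\|G\|_2^2,$$
and $\|G\|_2^2\le\|G\|_1$ since $0\le G\le1$. $\square$

The bracket is $o(K)$ as soon as $s\to\infty$ while $\Theta^s=o(K)$. That is why (1) was imposed; we take $s=i$.

**Proposition 12.** Let $\mathcal T_i=\{k:L_i+\log_2K_i\le k<L_i+K_i\}$. Then $|\mathcal T_i|\ge K_i/2\to\infty$, the $\mathcal T_i$ are disjoint, and $q_{\mathcal T_i}(c)\to0$ for every $c>0$.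

*Proof.* $|\mathcal T_i|=K_i-\log_2K_i\ge K_i/2$ since $K_i\ge2$ is a power of $2$, and the $\mathcal T_i\subset\mathcal S_i$ are disjoint. Since $q_S(c)=0$ for $c>1$, let $0<c\le1$, and let $i$ be so large that $1/K_i\le c/8$ and $2^{-i-1}\le c/8$. Let $(X,\mu,T)$ be any system, $\mu(E)>0$. Write $K=K_i$, $L=L_i$, $\Pi=\Pi_i$, $\Lambda=\Lambda_i=K_i$, and $Y=Y_t$ with $t$ the position of group $i$.

**Step 1: reduce $A_k$ to the blocks of the group.** For $k\in\mathcal T_i$,
$$A_k1_E=\sum_{k'=L}^k2^{k'-1-k}B_{k'}1_E+2^{-k}\sum_{n\le2^{L-1}}1_E\circ T^{a_n}.$$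
The last term is at most $2^{L-1-k}\le\frac1{2K}\le\frac c2$, because $k\ge L+\log_2K$. The weights in the first sum total less than $1$. So $A_k1_E\ge c$ forces $B_{k'}1_E\ge c/2$ for some $k'\in\mathcal S_i$. Thus
$$\bigcup_{k\in\mathcal T_i}\{A_k1_E\ge c\}\subset\mathcal D:=\bigcup_{k\in\mathcal S_i}\{B_k1_E\ge c/2\}.$$

**Step 2: pass to the finite group $\Gamma_i$.** Put $g=\frac1\Lambda\sum_{l<\Lambda}1_E\circ T^{Y\Pi l}\in[0,1]$. By (2), $B_k1_E\le\sum_b\mu_k(b)\,g\circ T^{Yb}+\delta_k$ for $k\in\mathcal S_i$. By telescoping, $|g\circ T^{Y\Pi}-g|\le1/\Lambda$ pointwise. For $x\in X$ let $G_x(d)=g(T^{Yd}x)$, $0\le d<\Pi$, viewed on $\Gamma_i=\mathbb Z/\Pi$. For $0\le b,d<\Pi$ we have $d+b<2\Pi$, so $g(T^{Y(d+b)}x)$ differs from $G_x((d+b)\bmod\Pi)$ by at most $1/\Lambda$. Hence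
$$B_k1_E(T^{Yd}x)\le(G_x*\mu_k)(d)+\tfrac1\Lambda+\delta_k\le(G_x*\mu_k)(d)+\tfrac c4,$$
and $T^{Yd}x\in\mathcal D$ implies $\max_{k\in\mathcal S_i}(G_x*\mu_k)(d)\ge c/4$.

**Step 3: integrate.** By invariance of $\mu$ and Lemma 11 with $c/4$ in place of $c$ and $s=i$,
$$\mu(\mathcal D)=\int\frac{\#\{0\le d<\Pi:T^{Yd}x\in\mathcal D\}}\Pi\,d\mu\le\Bigl[\frac{8\Theta_i^i}c+\frac{64}{c^2}\bigl(K4^{-i-1}+K^{-1}\bigr)\Bigr]\int\|G_x\|_1\,d\mu,$$
and $\int\|G_x\|_1d\mu=\int g\,d\mu=\mu(E)$. Since $\Theta_i^i\le K_i^{1/2}$ and $|\mathcal T_i|\ge K_i/2$,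
$$q_{\mathcal T_i}(c)\le\frac{16}{cK_i^{1/2}}+\frac{128}{c^2}\bigl(4^{-i-1}+K_i^{-2}\bigr)\to0.\qquad\square$$

**Proof of Theorem 1.** The sequence of Section 8 is ultimately bad for $L^1$ by Proposition 10. By Proposition 12 the sets $\mathcal T_i$ satisfy the hypotheses of Proposition 6, which gives, for each $p>1$, the sequence $(M_N)$ in the second sentence of the theorem. $\square$

## 11. Theorem 2 and the exact attainability conditions

**(a)⇒(c).** The point is that failure of (c) produces the sets $\mathcal T_i$ of Proposition 6. Suppose (c) fails. For each $j\ge1$ there is a finite nonempty $S_j$ with $q_{S_j}(1/j)<1/j$. Taking $E=X$ gives $q_{S_j}(1/j)\ge1/|S_j|$, so $|S_j|>j$. By monotonicity $q_{S_j}(c)\le q_{S_j}(1/j)<1/j$ once $j\ge1/c$, so $q_{S_j}(c)\to0$ for each $c>0$. Pass to a subsequence with $|S_{j+1}|\ge2\sum_{l\le j}|S_l|$. Then the sets $\mathcal T_j=S_j\setminus\bigcup_{l<j}S_l$ are disjoint, $|\mathcal T_j|\ge\frac12|S_j|\to\infty$, and $q_{\mathcal T_j}(c)\le2q_{S_j}(c)\to0$.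 By Proposition 6, $(a_n)$ is not ultimately bad for any $L^p$, $p>1$, so (a) fails.

**(c)⇒(b).** Let $p>1$ and let $(M_N)$ be attainable in $L^p$. If it has no profile, $f\equiv1$ works. Otherwise let $(h_k)$ be its profile.

**Step 1: a necessary condition for attainability in $L^p$.** We claim
$$\sup_j2^{-jp}\,\#\{k:h_k\le2^j\}=\infty.\tag{4}$$
Suppose the supremum is $\Lambda<\infty$. For any system, any times, $f\in L^p$, $y>0$ and $g=|f|/y$, as in Lemma 3, $\mu(A_{k+1}g>2h_k)\le h_k^{-1}\int g1_{g>h_k}$, and, grouping the $k$ by the value $h_k=2^j$,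
$$\sum_kh_k^{-1}\int g1_{g>h_k}\,d\mu\le\int g\sum_{j\ge0:\,2^j<g}2^{-j}\Lambda2^{jp}\,d\mu\le C_p\Lambda\int g^p\,d\mu,$$
because $\sum_{j\ge 0,\,2^j<g}2^{j(p-1)}\le C_pg^{p-1}$ with $C_p=(1-2^{-(p-1)})^{-1}$. So $\mu(\sup_kA_{k+1}|f|/h_k>2y)\le C_p\Lambda\|f\|_p^py^{-p}\to0$, and by (U) $(M_N)$ is not attainable, a contradiction.

**Step 2: use (c) to find a good set in some system.** Given $A\ge1$, choose by (4) a $j$ and a finite $S\subset\{k:h_k\le2^j\}$ with $|S|\ge A2^{jp}$. By (c) there are a system and $E$ with $\mu(E)>0$ such that $\mathcal D=\{\max_SA_k1_E\ge c\}$ has $\mu(\mathcal D)\ge\frac c2|S|\mu(E)$. Let $a=\max_{n\le2^{\max S}}a_n$ and $L\ge\max(1,2a)$. Then $\frac L2\ge\frac{L+a}3$, so $L\mu(\mathcal D)\ge\frac c3|S|(L+a)\mu(E)$.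

**Step 3: move it to $\mathbb Z$ along one orbit.** Put $u(x)=\#\{\ell<L:T^\ell x\in\mathcal D\}$ and $v(x)=\frac c3|S|\,\#\{\ell<L+a:T^\ell x\in E\}$. There is $x$ with $u(x)>0$ and $u(x)\ge v(x)$. Otherwise $u<v$ wherever $u>0$, hence on a set of positive measure, and $u\le v$ everywhere; this gives $\int u<\int v$, contrary to $\int u=L\mu(\mathcal D)\ge\int v$. Fix such an $x$, and let $E'\subset\mathbb Z$ be the $(L+a)$-periodic extension of $\{0\le\ell<L+a:T^\ell x\in E\}$. For $0\le\ell<L$ and $n\le2^{\max S}$ we have $\ell+a_n<L+a$, so $A_k1_{E'}(\ell)=A_k1_E(T^\ell x)$ for $k\in S$. Let $f=(2^j/c)1_{E'}$. Where $T^\ell x\in\mathcal D$, $A_kf(\ell)\ge2^j\ge h_k$ for some $k\in S$. So $d=\operatorname{dens}\{\max_SA_kf/h_k\ge1\}$ satisfies $d\ge u(x)/(L+a)>0$ and $d\ge\frac c3|S|\operatorname{dens}E'$, and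
$$\mathrm{mean}(f^p)=c^{-p}2^{jp}\operatorname{dens}E'\le\frac{3\cdot2^{jp}}{c^{p+1}|S|}\,d\le\frac3{c^{p+1}A}\,d.$$

**Step 4: transfer.** As $A$ is arbitrary and $c$ is fixed, Lemma 5 with $c_0=1$ and (L) give the required $f\in L^p$ on every aperiodic system.

**(b)⇒(a)** is trivial. $\square$

**Proposition 13 (attainability criterion).** If $\inf_km_k=0$, then $(M_N)$ is attainable in every $L^p$, $1\le p<\infty$. Let $(M_N)$ have profile $(h_k)$.

* $(M_N)$ is attainable in $L^1$ iff $\sup_j\sum_{k\ge\max(1,j),\,h_k\le2^j}1/h_k=\infty$.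
* For $p>1$, $(M_N)$ is attainable in $L^p$ iff $\sup_j2^{-jp}\#\{k:h_k\le2^j\}=\infty$.

*Proof.* If $\inf_km_k=0$, $f\equiv1$ shows attainability. For $L^1$, necessity is Lemma 3 and sufficiency is Proposition 10, whose only hypothesis is this condition. For $p>1$, necessity is Step 1 above. For sufficiency, use the staircase times $b_1=0$, $b_n=k$ on $I_k$. By Section 2 they satisfy $q_S(\frac12)\ge1$ for all $S$, hence (c) with $c=\frac12$. Steps 2–4 above used only (c) and condition (4) on $(h_k)$, so they produce the required $f\in L^p$ on every aperiodic system. $\square$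

*Example.* For $M_N=N\log N$ (Section 3), $\#\{k:h_k\le2^j\}=\#\{k\ge 1:k<2^j\}=2^j-1$. So $(M_N)$ is attainable in $L^1$ and in no $L^p$ with $p>1$, in agreement with (i) and (ii).

By Theorem 2 the notions "ultimately bad for $L^p$", $1<p<\infty$, are one and the same. By Theorem 1 and the known example $\lfloor\log n\rfloor$, this common notion and ultimate badness for $L^1$ are logically independent.
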